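\title{Lines on double covers of projective space and the coniveau of a $2$-adic cohomology class}

\begin{abstract}
Let $Y$ be a double cover of $\mathbb P^n$, with $n\ge 3$ odd, branched along a smooth hypersurface of even degree $d$, over an algebraically closed field of characteristic $0$. The group $H^{n+1}(Y,\mathbb Z_2)$ is generated by a class $\alpha$ such that $2\alpha=H^{(n+1)/2}$, where $H$ is the pullback of the hyperplane class. We prove that $\alpha$ vanishes outside a closed subset of codimension $2$ whenever $d\le 2n+2$; the case $d=2n$ is a question of Benoist. The closed subset is swept out by lines of $Y$. The main tool is a Lefschetz theorem that compares the cohomology modulo $2$ of the variety of lines on an arbitrary double cover of $\mathbb P^n$ with that of the Grassmannian.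
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $k$ be an algebraically closed field of characteristic $0$, let $n\ge 3$ be odd, and put $m=\frac{n-1}{2}$. Let $F\in k[X_0,\dots,X_n]$ be homogeneous of even degree $d=2\delta$, with $\{F=0\}\subset\mathbb P^n$ smooth. Give the $X_i$ weight $1$ and a new variable $Z$ weight $\delta$, and let
\[
Y=\{Z^2+F=0\}\subset \mathbb P(1^{n+1},\delta).
\]
The projection $\pi:Y\to\mathbb P^n$ is the double cover branched along $\{F=0\}$, and $Y$ is smooth and projective of dimension $n$. Let $H$ be the first Chern class of $\pi^*\mathcal O(1)$. Cohomology is \'etale cohomology.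

Below the middle degree, $Y$ has the cohomology of $\mathbb P^n$; in particular $H^{n-1}(Y,\mathbb Z_2)=\mathbb Z_2H^m$. Above the middle degree the double cover makes itself felt. By Poincar\'e duality $H^{n+1}(Y,\mathbb Z_2)$ is free of rank one, generated by the class $\alpha$ with $\int_Y\alpha\cdot H^m=1$, and since $\int_YH^n=2$ we have
\[
2\alpha=H^{m+1}=H^{(n+1)/2}.
\]
A proof is given in Section~\ref{sec:alpha}. For $x\in H^{n+1}(Y,\mathbb Z_2)$ we call $\int_Y x\cdot H^m\in\mathbb Z_2$ the \emph{degree} of $x$, so that $x$ is its degree times $\alpha$.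

A cohomology class $\gamma$ on $Y$ has \emph{coniveau $\ge c$} if there is a closed subset $\Xi\subset Y$ of codimension $\ge c$ such that $\gamma|_{Y\setminus\Xi}=0$. Coniveau measures how small a subvariety can carry the class. For instance, if $\Psi:X\to Y$ is a morphism from a smooth projective variety of pure dimension $n-c$, then every Gysin image $\Psi_*\beta$ vanishes outside $\Psi(X)$ and has coniveau $\ge c$. The following question was posed in \cite{Benoist}.

\medskip
\noindent\emph{Suppose that $d=2n$. Does $\alpha$ have coniveau $\ge2$, for every odd $n\ge3$ and every $F$ with $\{F=0\}$ smooth?}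

\subsection{What is automatic, and the first cases}
Coniveau $\ge1$ costs nothing: the complement in $Y$ of the preimage of a hyperplane is finite over $\mathbb A^n$, hence affine of dimension $n$, and has no cohomology in degree $n+1$. So $2$ is the first value of $c$ for which there is a question. The bound $n\ge3$ is needed to ask it: for $n=1$ the only closed subset of codimension $2$ is empty, and $\alpha\neq0$.

The class $2\alpha=H^{m+1}$ is pulled back from the class of a linear subspace $\mathbb P^m\subset\mathbb P^n$, so it vanishes outside $\pi^{-1}(\mathbb P^m)$ and has coniveau $\ge m+1\ge 2$. The classes of coniveau $\ge2$ form a $\mathbb Z_2$-submodule of $\mathbb Z_2\alpha$ (take the union of two closed subsets), and this submodule contains $2\alpha$. The question is therefore one of parity: \emph{is some class of odd degree carried by a closed subset of codimension $2$?}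

For special $F$ there is an algebraic cycle of odd degree. If $F=X_0^d+\dots+X_n^d$ and $\zeta^d=-1$, the equations $Z=0$ and $X_{2i+1}=\zeta X_{2i}$ for $0\le i\le m$ define a copy of $\mathbb P^m$ in $Y$ on which $H$ is the hyperplane class; its class has degree $1$, so it is $\alpha$. For general $F$ such linear spaces are scarce. A linear subspace of $\mathbb P^n$ lifts to $Y$ when $-F$ restricts to a square $z^2$ on it. For $n=\delta=5$, planes in $\mathbb P^5$ depend on $9$ parameters, quintic forms $z$ on a plane on $21$, and $F|_{\text{plane}}=-z^2$ imposes $66$ conditions on $F$; as $9+21<66$, no plane lifts for general $F$. Lines fare better. The same count gives $(2n-2)+(\delta+1)-(2\delta+1)=2n-2-\delta$ parameters. If this number is at least $n-3$, that is, if $\delta\le n+1$, one expects an $(n-3)$-dimensional family of lines, which sweeps out a closed subset of codimension $\ge2$. It is natural to look for a class of odd degree there.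

\subsection{Results}
Let $V=k^{n+1}$ and $S=\operatorname{Sym}^{2\delta}V^\vee$. Throughout, $\mathbb P(\cdot)$ parametrizes one-dimensional subspaces, and $\mathbb P^n=\mathbb P(V)$.

\begin{theorem}\label{thm:main}
Let $n\ge3$ be odd, let $1\le\delta\le n+1$, let $F\in S$ with $\{F=0\}\subset\mathbb P^n$ smooth, and let $Y=\{Z^2+F=0\}$. Then $H^{n+1}(Y,\mathbb Z_2)=\mathbb Z_2\alpha$ with $2\alpha=H^{(n+1)/2}$, and $\alpha$ has coniveau $\ge2$. Moreover, for $F$ in a dense open subset of $S$, one has $\alpha=\Psi_*\beta$ for some morphism $\Psi:X\to Y$ with $X$ smooth projective of pure dimension $n-2$ and some $\beta\in H^{n-3}(X,\mathbb Z_2)$.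
\end{theorem}

The case $\delta=n$ answers the question: yes. The variety $X$ is a $\mathbb P^1$-bundle of lines of $Y$ over a smooth base of dimension $n-3$.

Let $G$ be the Grassmannian of $2$-planes $L\subset V$, of dimension $2n-2$, with tautological bundle $E$. The spaces of binary forms
\[
A_L=\operatorname{Sym}^\delta L^\vee,\qquad C_L=\operatorname{Sym}^{2\delta}L^\vee
\]
have dimensions $\delta+1$ and $2\delta+1$ and form vector bundles $A$ and $C$ on $G$. Let $Q^\circ$ be the total space of $A$. For any $F\in S$ let
\[
B_F=\{(L,z): z\in A_L,\ z^2=-F|_L \text{ in } C_L\}\subset Q^\circ .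
\]
A point $(L,z)$ of $B_F$ is a section $[v]\mapsto[v:z(v)]$ of $\pi$ over $\mathbb P(L)$; its image is a \emph{line on $Y$}, and $B_F$ is the variety of these lines. Put $\Lambda=\mathbb Z/2$.

\begin{theorem}[Lefschetz theorem for lines on double covers]\label{thm:lines}
Let $n\ge2$ and $\delta\ge1$, let $F\in S$ be arbitrary, and put $N=2n-2-\max(n,\delta)$. Then $H^j(G,\Lambda)\to H^j(B_F,\Lambda)$ is bijective for $j\le N-1$ and injective for $j\le N$.
\end{theorem}

For $\delta\ge n$ the number $N$ is the expected dimension $2n-2-\delta$ of $B_F$, so the range is the one that the weak Lefschetz theorem gives for a smooth intersection of hyperplane sections of that dimension; for $\delta=n$ it is $N=n-2$. For $\delta<n$ the range is smaller, and Example~\ref{ex:quadric} shows that a loss does occur.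

We do not determine what happens for $d\ge 2n+4$: there the lines on a general $Y$ form a family of dimension $\le n-4$, or there are none, and the construction does not apply. We also do not determine whether $\alpha$ is algebraic when $n\ge5$.

Section~\ref{sec:small} shows the method for $n=3$ and $n=5$. After the tools of Section~\ref{sec:tools} and the construction of $\alpha$ in Section~\ref{sec:alpha}, we deduce Theorem~\ref{thm:main} from Theorem~\ref{thm:lines}, first for general $F$ (Section~\ref{sec:general}) and then for every $F$ by specialization (Section~\ref{sec:special}). Section~\ref{sec:lefschetz} proves Theorem~\ref{thm:lines}.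

\section{The method in dimensions three and five}\label{sec:small}

Let $n=3$, so $m=1$ and $\alpha\in H^4(Y,\mathbb Z_2)$. A point $(L,z)\in B_F$ gives a line $\ell\subset Y$ that $\pi$ maps isomorphically onto $\mathbb P(L)$, so $\int_Y[\ell]\cdot H=1$ and $[\ell]=\alpha$. This class vanishes outside the curve $\ell$. The halving of $H^2$ is visible: if $z\ne0$, the preimage of $\mathbb P(L)$, whose class is $H^2$, is the union of the lines given by $z$ and by $-z$. All that is needed is one point of $B_F$. Theorem~\ref{thm:lines} provides it: $N=4-\max(3,\delta)$ is nonnegative for $\delta\le4$, and injectivity of $H^0(G,\Lambda)\to H^0(B_F,\Lambda)$ means that $B_F\ne\emptyset$. This proves Theorem~\ref{thm:main} for $n=3$, with $X=\ell$ and $\beta=1$.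

Let $n=5$, so $m=2$ and $\alpha\in H^6(Y,\mathbb Z_2)$. Suppose that we have a smooth projective surface $B_1\subset B_F$. The lines that it parametrizes form a $\mathbb P^1$-bundle $p:\mathcal P\to B_1$, a threefold with a morphism $\psi:\mathcal P\to Y$ to the fivefold $Y$, and every class in the image of
\[
\psi_*p^*:H^2(B_1,\mathbb Z_2)\to H^6(Y,\mathbb Z_2)
\]
has coniveau $\ge2$. With $h=\psi^*H$, the projection formula computes the degree:
\[
\int_Y\psi_*p^*b\cdot H^2=\int_{\mathcal P}p^*b\cdot h^2=\int_{B_1}b\cdot s,\qquad s=p_*h^2 .
\]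
The relation $h^2+c_1(E)h+c_2(E)=0$ on $\mathbb P(E)$ shows that $s=c_1(E^\vee)$ is the Pl\"ucker hyperplane class. If $b$ is the class of a smooth curve in $B_1$, then $\psi_*p^*b$ is the class of a ruled surface, and we would be asking for a curve of odd Pl\"ucker degree, which we do not know how to find. But coniveau $\ge2$ does not require $b$ to be algebraic. By Poincar\'e duality on $B_1$, a class $\bar b\in H^2(B_1,\Lambda)$ with $\int\bar b\,\bar s=1$ exists as soon as $\bar s=s\bmod2$ is nonzero, and $\bar b$ lifts to $\mathbb Z_2$-coefficients as soon as $H^3(B_1,\Lambda)$, which is dual to $H^1(B_1,\Lambda)$, vanishes. Both are Lefschetz-type statements. For $\delta\le6$ we have $N\ge2$, so $H^2(G,\Lambda)$ injects into $H^2(B_F,\Lambda)$ and $H^1(B_F,\Lambda)=H^1(G,\Lambda)=0$; these properties pass to a surface $B_1$ cut out by hyperplanes. This is the whole argument for general $F$.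

\section{Tools from \'etale cohomology}\label{sec:tools}

A variety is a separated scheme of finite type over an algebraically closed field of characteristic $0$; it may be reducible or nonreduced, and its \'etale cohomology depends only on the reduced structure. Put $\Lambda_\nu=\mathbb Z/2^\nu$, so $\Lambda=\Lambda_1$. We fix a trivialization of $\mathbb Z_2(1)$ over $k$, use it over every extension of $k$, and omit Tate twists. The groups $H^i(X,\Lambda_\nu)$ of a variety are finite, so $H^i(X,\mathbb Z_2)=\varprojlim_\nu H^i(X,\Lambda_\nu)$ with no $\varprojlim^1$ contribution. We use the following standard facts \cite{SGA4,SGA4h}; sheaves are sheaves of $\Lambda_\nu$-modules.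

\begin{itemize}
\item[(F1)] \emph{Finiteness.} For a morphism $f$ of varieties, $Rf_*$ and $Rf_!$ preserve bounded complexes with constructible cohomology sheaves. All complexes on varieties below are of this kind.
\item[(F2)] \emph{Proper base change.} If $f:X\to X'$ is proper, the stalk of $R^if_*\mathcal K$ at a geometric point $x$ is $H^i(f^{-1}(x),\mathcal K)$.
\item[(F3)] \emph{Homotopy invariance.} If $u:X\to X'$ is, locally on $X'$, the projection from a product with $\mathbb A^r$, then $\mathcal G\to Ru_*u^*\mathcal G$ is an isomorphism for every sheaf $\mathcal G$.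
\item[(F4)] \emph{Cohomological dimension.} For a constructible sheaf $\mathcal G$ supported in dimension $\le a$ on a variety $X$, one has $H^i(X,\mathcal G)=0$ for $i>2a$. If $X$ is affine, this holds for $i>a$ (Artin vanishing).
\item[(F5)] \emph{Duality.} If $M$ is smooth of pure dimension $\mu$ and $\iota:O\to M$ is an open immersion, then $H^i_c(M,R\iota_*\Lambda_\nu)$ and $H^{2\mu-i}(M,\iota_!\Lambda_\nu)$ are dual finite $\Lambda_\nu$-modules. For $O=M$ proper, this says that $(x,y)\mapsto\int_Mxy$ is a perfect pairing, where $\int_M$ is the trace map on $H^{2\mu}(M,\Lambda_\nu)$.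
\item[(F6)] \emph{Purity.} Let $\Delta$ be a smooth, possibly empty, divisor in a smooth variety $M$, and $\kappa:M\setminus\Delta\to M$. Then $R^0\kappa_*\Lambda=\Lambda$, $R^q\kappa_*\Lambda=0$ for $q\ge2$, and $R^1\kappa_*\Lambda\simeq\Lambda_\Delta$ is generated locally by the Kummer class $[f]$ of a local equation $f$ of $\Delta$, that is, the class of the double cover $\{w^2=f\}$. The triangle $\Lambda\to R\kappa_*\Lambda\to\Lambda_\Delta[-1]$ gives the Gysin sequence
\[
H^{s-2}(\Delta)\to H^s(M)\to H^s(M\setminus\Delta)\to H^{s-1}(\Delta)\to H^{s+1}(M).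
\]
\item[(F7)] \emph{Gysin maps.} A proper morphism $f:X\to X'$ of smooth pure-dimensional varieties induces $f_*:H^i(X)\to H^{i+2(\dim X'-\dim X)}(X')$, with coefficients $\Lambda_\nu$ or $\mathbb Z_2$. It is functorial, satisfies $f_*(x\cdot f^*y)=f_*x\cdot y$, and commutes with restriction to open subsets of $X'$. For $X$ proper, $\int_X$ is the Gysin map to a point. If $f$ is generically finite and $X'$ is connected, $f_*1=\deg f$.
\item[(F8)] \emph{Projective bundles.} If $p:\mathbb P(\mathcal E)\to X$ is the projectivization of a bundle of rank $r$ and $h=c_1(\mathcal O(1))$, then $H^*(\mathbb P(\mathcal E))$ is free over $H^*(X)$ with basis $1,h,\dots,h^{r-1}$. For $X$ smooth and $r=2$, $p_*(p^*x+p^*y\cdot h)=y$; hence $p_*$ commutes with pullback along morphisms of smooth varieties $X'\to X$.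
\end{itemize}

All three Lefschetz-type statements of this paper have the same shape: a proper subvariety $B$ of a smooth variety $M$, which need not be proper. The next lemma turns each of them into a vanishing statement on the complement of $B$ in a compactification.

\begin{lemma}\label{lem:criterion}
Let $\overline M$ be a proper variety, $M\subset\overline M$ an open subset that is smooth of pure dimension $\mu$, and $B\subset M$ a subset that is closed in $\overline M$. Let $U=\overline M\setminus B$ and let $e:M\setminus B\to U$ be the inclusion. If $H^i(U,e_!\Lambda_\nu)=0$ for all $i>c$, then $H^j(M,\Lambda_\nu)\to H^j(B,\Lambda_\nu)$ is bijective for $j\le2\mu-c-2$ and injective for $j\le 2\mu-c-1$. More precisely, $H^i(U,e_!\Lambda_\nu)$ is dual to $H^{2\mu-i}(M,\iota_!\Lambda_\nu)$, where $\iota:M\setminus B\to M$.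
\end{lemma}

\begin{proof}
Let $a:M\to\overline M$ and $\bar\iota:U\to\overline M$ be the inclusions. The complex $R\bar\iota_*e_!\Lambda_\nu$ restricts to $R\iota_*\Lambda_\nu$ on $M$ and to $e_!\Lambda_\nu$ on $U$. Since $B\subset M$, the closed set $\overline M\setminus M$ lies in $U$, and there the stalks of $e_!\Lambda_\nu$ vanish. So $R\bar\iota_*e_!\Lambda_\nu=a_!R\iota_*\Lambda_\nu$, and as $\overline M$ is proper,
\[
H^i(U,e_!\Lambda_\nu)=H^i(\overline M,a_!R\iota_*\Lambda_\nu)=H^i_c(M,R\iota_*\Lambda_\nu).
\]
By (F5) this group is dual to $H^{2\mu-i}(M,\iota_!\Lambda_\nu)$. Hence $H^j(M,\iota_!\Lambda_\nu)=0$ for $j\le 2\mu-c-1$, and the exact sequence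
\[
H^j(M,\iota_!\Lambda_\nu)\to H^j(M,\Lambda_\nu)\to H^j(B,\Lambda_\nu)\to H^{j+1}(M,\iota_!\Lambda_\nu)
\]
gives the result.
\end{proof}

\begin{corollary}[Weak Lefschetz]\label{cor:weak}
If $X$ is smooth projective of pure dimension $\mu$ and $X_1$ is a hyperplane section, then $H^j(X,\Lambda)\to H^j(X_1,\Lambda)$ is bijective for $j\le\mu-2$ and injective for $j\le\mu-1$.
\end{corollary}

\begin{proof}
Take $M=\overline M=X$ and $B=X_1$. Then $U$ is affine of dimension $\le\mu$, and Artin vanishing gives $c=\mu$.
\end{proof}

\section{The class $\alpha$}\label{sec:alpha}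

\begin{proposition}\label{prop:alpha}
Let $n=2m+1$ be odd, $\delta\ge1$, and $\{F=0\}$ smooth. The map $x\mapsto\int_Yx\cdot H^m$ is an isomorphism $H^{n+1}(Y,\mathbb Z_2)\to\mathbb Z_2$. The class $\alpha$ of degree $1$ generates $H^{n+1}(Y,\mathbb Z_2)$, and it is the only class with $2\alpha=H^{m+1}$.
\end{proposition}

\begin{proof}
The variety $Y$ is smooth: locally its equation is $Z^2+f$, whose differential $2Z\,dZ+df$ is nonzero where $Z\neq0$, and also where $Z=f=0$ because $\{F=0\}$ is smooth. Let $\overline M=\mathbb P(1^{n+1},\delta)$, let $o=[0:\dots:0:1]$, and let $M=\overline M\setminus\{o\}$. Then $M$ is the total space of $\mathcal O_{\mathbb P^n}(\delta)$, smooth of dimension $n+1$, and $Y\subset M$ because $Z^2+F$ does not vanish at $o$. The complement $U=\overline M\setminus Y$ is the spectrum of the degree $0$ part of $k[X_0,\dots,X_n,Z][(Z^2+F)^{-1}]$, so it is affine of dimension $n+1$. Artin vanishing and Lemma~\ref{lem:criterion}, with $\mu=c=n+1$, show that $H^j(M,\Lambda_\nu)\to H^j(Y,\Lambda_\nu)$ is bijective for $j\le n-1$. By (F3), $H^j(M,\Lambda_\nu)=H^j(\mathbb P^n,\Lambda_\nu)$.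 So $H^{n-1}(Y,\Lambda_\nu)$ is free of rank one on $H^m$, and by Poincar\'e duality $x\mapsto\int_YxH^m$ is an isomorphism $H^{n+1}(Y,\Lambda_\nu)\to\Lambda_\nu$, compatibly in $\nu$. Passing to the limit gives the first two assertions. The class $H^{m+1}$ has degree $\int_YH^n=\deg\pi=2$, so $2\alpha=H^{m+1}$, and this determines $\alpha$ since the group is torsion-free.
\end{proof}

In particular $\alpha$ is the class of the question. The proof is also the model for Theorem~\ref{thm:lines}: there $\mathbb P^n$, $M$ and $Y$ are replaced by $G$, $Q^\circ$ and $B_F$.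

\section{The theorem for general $F$}\label{sec:general}

In this section and the next, $n\ge3$ is odd and $1\le\delta\le n+1$, except in the next paragraph, which holds for all $n\geq 2$, $\delta\ge1$ and $F$.

Compactify $Q^\circ$ to $Q=\mathbb P_G(A\oplus\mathcal O)$, with points $(L,[z:t])$, so that $Q^\circ=\{t\ne0\}$ and $\dim Q=2n-1+\delta$. The section $z^2+t^2F$ of $C\otimes\mathcal O_Q(2)$ equals $z^2\ne0$ along $\{t=0\}$, so its zero locus is $B_F$. Hence $B_F$ is closed in $Q$ and projective.

Poincar\'e duality on the family of lines requires smoothness. Call a form $F$ of degree $2\delta$ over an algebraically closed extension $k'$ of $k$ \emph{good} if $\{F=0\}$ is smooth and the scheme $B_F$ is smooth of pure dimension $2n-2-\delta$ or empty.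

\begin{lemma}\label{lem:good}
There is a dense open subset $S^\circ\subset S$ such that every $F\in S^\circ(k')$ is good, for every algebraically closed extension $k'$ of $k$.
\end{lemma}

\begin{proof}
Let $\mathcal B=\{(L,z,F):z^2+F|_L=0\}\subset Q^\circ\times S$. For fixed $(L,z)$ the forms $F$ make up a coset of the kernel of the surjection $S\to C_L$. So $\mathcal B\to Q^\circ$ is an affine bundle, and $\mathcal B$ is smooth and irreducible of dimension
\[
(2n-1+\delta)+\dim S-(2\delta+1)=\dim S+(2n-2-\delta).
\]
By generic smoothness, which uses characteristic $0$, the projection $\mathcal B\to S$ is smooth over a dense open subset $S^\circ$, with fibers $B_F$ of pure dimension $2n-2-\delta$ or empty. Shrink $S^\circ$ so that the family of hypersurfaces $\{F=0\}$ is smooth over it too. Smooth morphisms remain smooth after base change.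
\end{proof}

\begin{proposition}\label{prop:general}
Let $F$ be good. Then $\alpha=\Psi_*\beta$ for a morphism $\Psi:X\to Y$ with $X$ smooth projective of pure dimension $n-2$ and a class $\beta\in H^{n-3}(X,\mathbb Z_2)$. In particular $\alpha$ has coniveau $\ge2$.
\end{proposition}

\begin{proof}
All statements hold over any algebraically closed field of characteristic $0$, so we may write $k$ for $k'$. Put $B=B_F$.

\emph{The base $B_1$.} Since $\max(n,\delta)\le n+1$, the integer $N$ of Theorem~\ref{thm:lines} is at least $n-3\geq 0$; this is where $\delta\le n+1$ enters. So $B\neq\emptyset$, the map $H^{n-3}(G,\Lambda)\to H^{n-3}(B,\Lambda)$ is injective, and $H^{n-4}(B,\Lambda)\simeq H^{n-4}(G,\Lambda)$. The last group is zero because $n-4$ is odd: by (F8), $H^*(G,\Lambda)$ injects into the cohomology of $\mathbb P(E)$, and $\mathbb P(E)$ is also a projective bundle over $\mathbb P^n$, so it has no odd cohomology.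

The lines of $B$ may sweep out too much of $Y$, so we cut down. By Bertini's theorem there is a chain of $n+1-\delta\ge0$ successive smooth hyperplane sections of $B$, ending in a smooth projective $B_1$ of pure dimension $n-3$. At each step the variety being cut has dimension $\mu\ge n-2$, so by Corollary~\ref{cor:weak} restriction is bijective in degree $n-4$ and injective in degree $n-3$. Thus
\begin{equation}\label{eq:B1}
H^{n-3}(G,\Lambda)\hookrightarrow H^{n-3}(B_1,\Lambda),\qquad H^{n-4}(B_1,\Lambda)=0 .
\end{equation}

\emph{The family of lines.} Let $p:\mathcal P=\mathbb P(E)|_{B_1}\to B_1$, a smooth projective variety of pure dimension $n-2$ with points $([v],L,z)$, $0\neq v\in L$, and let $h=c_1(\mathcal O(1))$. Define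
\[
\psi:\mathcal P\to Y,\qquad([v],L,z)\mapsto[v:z(v)].
\]
This is well defined, since $z(\lambda v)=\lambda^\delta z(v)$ and $z(v)^2=-F(v)$, and $\psi^*H=h$. Put $s=p_*(h^m)\in H^{2m-2}(B_1,\mathbb Z_2)=H^{n-3}(B_1,\mathbb Z_2)$. By (F8), $s$ is the pullback of $\sigma=p_{G*}(h^m)$, where $p_G:\mathbb P(E)\to G$.

\emph{The class $s$ is nonzero modulo $2$.} Let $\Sigma\simeq\mathbb P^{m-1}\subset G$ parametrize the lines through a fixed point in a fixed $\mathbb P^m\subset\mathbb P^n$. Through any other point of $\mathbb P^m$ passes exactly one such line, so $\mathbb P(E)|_\Sigma\to\mathbb P^m$ is birational and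
\[
\int_\Sigma\sigma=\int_{\mathbb P(E)|_\Sigma}h^m=\int_{\mathbb P^m}h^m=1 .
\]
Hence $\sigma\bmod2\ne0$, and $\bar s=s\bmod2$ is nonzero in $H^{n-3}(B_1,\Lambda)$ by \eqref{eq:B1}.

\emph{The class $b$.} The degree $n-3$ is the middle degree of $B_1$, so Poincar\'e duality gives $\bar b\in H^{n-3}(B_1,\Lambda)$ with $\int_{B_1}\bar b\,\bar s=1$. Duality and \eqref{eq:B1} also give $H^{n-2}(B_1,\Lambda)\simeq H^{n-4}(B_1,\Lambda)^\vee=0$. The sequence $0\to\Lambda\to\Lambda_{\nu+1}\to\Lambda_\nu\to0$ then shows that $H^{n-3}(B_1,\Lambda_{\nu+1})\to H^{n-3}(B_1,\Lambda_\nu)$ is surjective for every $\nu$. Lifting step by step, we obtain $b\in H^{n-3}(B_1,\mathbb Z_2)$ that reduces to $\bar b$, and $c=\int_{B_1}b\,s$ is a unit of $\mathbb Z_2$.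

\emph{Conclusion.} The class $\gamma=\psi_*p^*b$ lies in degree $(n-3)+4=n+1$, and the projection formula, applied to $\psi$ and then to $p$, gives
\[
\int_Y\gamma\cdot H^m=\int_{\mathcal P}p^*b\cdot h^m=\int_{B_1}b\,s=c .
\]
So $\gamma=c\alpha$ by Proposition~\ref{prop:alpha}, and $\alpha=\Psi_*\beta$ with $X=\mathcal P$, $\Psi=\psi$, $\beta=p^*(c^{-1}b)$. The closed set $\Xi=\psi(\mathcal P)$ has dimension $\le n-2$. As $\psi^{-1}(Y\setminus\Xi)=\emptyset$ and Gysin maps commute with restriction to open subsets, $\alpha|_{Y\setminus\Xi}=0$.
\end{proof}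

\begin{remark}
One cannot hope to take $b$ from the Grassmannian. Let $\delta=n+1$, so $B_1=B$. The pairs $(L,F)$ with $F|_L=0$ form a variety of dimension $\dim S+(2n-2)-(2\delta+1)<\dim S$, so for general $F$ the involution $z\mapsto-z$ acts freely on $B$. Then $B\to G$ factors through the \'etale double cover $B\to B/\pm$, and $\int_B$ is even on every class pulled back from $G$. Duality on $B_1$ is what produces an odd number.
\end{remark}

\section{Specialization to every $F$}\label{sec:special}

For an arbitrary smooth $\{F=0\}$ nothing guarantees that $B_F$ is smooth. We degenerate the supporting closed set instead. Recall that a discrete valuation ring is \emph{strictly henselian} if it is henselian with separably closed residue field. Let $R$ be such a ring, containing $k$ and with residue field $k$, and let $\bar K$ be an algebraic closure of its fraction field $K$. For an $R$-scheme $\mathcal V$ let $i:\mathcal V_0\to\mathcal V$ be the special fiber and $\bar\jmath:\mathcal V_{\bar K}\to\mathcal V$ the geometric generic fiber. Two more standard facts \cite{SGA4,SGA4h} are needed.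 If $\mathcal V$ is proper over $R$, then $i^*:H^q(\mathcal V,\Lambda_\nu)\to H^q(\mathcal V_0,\Lambda_\nu)$ is bijective (proper base change). If $\mathcal V$ is smooth over $R$, then $\Lambda_\nu\to i^*R\bar\jmath_*\Lambda_\nu$ is an isomorphism (local acyclicity).

\begin{lemma}\label{lem:special}
Let $\mathcal Y$ be smooth and proper over $R$ of pure relative dimension $n$, and let $\tilde\gamma=(\tilde\gamma_\nu)\in\varprojlim_\nu H^q(\mathcal Y,\Lambda_\nu)$. If $\tilde\gamma|_{\mathcal Y_{\bar K}}$ has coniveau $\ge c$, then so does $\tilde\gamma|_{\mathcal Y_0}$.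
\end{lemma}

\begin{proof}
Let $\Xi_{\bar K}\subset\mathcal Y_{\bar K}$ be closed of dimension $\le n-c$, with $\tilde\gamma$ vanishing on the complement. It is defined over a finite extension $K'$ of $K$. The normalization $R'$ of $R$ in $K'$ is finite over $R$, local because $R$ is henselian, and so again a strictly henselian discrete valuation ring with residue field $k$. Replacing $\mathcal Y$ and $\tilde\gamma$ by their pullbacks to $R'$ changes neither fiber, so we may assume that $\Xi_{\bar K}$ comes from $\Xi_K\subset\mathcal Y_K$.

Let $\overline\Xi$ be the closure of $\Xi_K$ in $\mathcal Y$. Each irreducible component, with its reduced structure, is integral and dominates $\operatorname{Spec}R$, so it is flat over $R$ and its special fiber has dimension at most that of its generic fiber. Thus $\dim\overline\Xi_0\le n-c$. Let $\mathcal V=\mathcal Y\setminus\overline\Xi$, so $\mathcal V_0=\mathcal Y_0\setminus\overline\Xi_0$ and $\mathcal V_{\bar K}=\mathcal Y_{\bar K}\setminus\Xi_{\bar K}$.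

The difficulty is that $\mathcal V$ is not proper, so its two fibers need not have the same cohomology. A map in one direction survives. Restricting the morphism $\Lambda_\nu\to R\bar\jmath_*\Lambda_\nu$ to $\mathcal V_0$ gives a commutative square
\[
\begin{array}{ccc}
H^q(\mathcal V,\Lambda_\nu)&\longrightarrow&H^q(\mathcal V,R\bar\jmath_*\Lambda_\nu)=H^q(\mathcal V_{\bar K},\Lambda_\nu)\\
\downarrow&&\downarrow\\
H^q(\mathcal V_0,\Lambda_\nu)&\longrightarrow&H^q(\mathcal V_0,i^*R\bar\jmath_*\Lambda_\nu),
\end{array}
\]
whose bottom arrow is bijective by local acyclicity, $\mathcal V$ being smooth over $R$. The top arrow kills $\tilde\gamma_\nu|_{\mathcal V}$, so the left arrow does too. This holds for every $\nu$ with the same $\mathcal V$, so $\tilde\gamma$ restricts to $0$ in $H^q(\mathcal V_0,\mathbb Z_2)=\varprojlim_\nu H^q(\mathcal V_0,\Lambda_\nu)$.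
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The description of $H^{n+1}(Y,\mathbb Z_2)$ is Proposition~\ref{prop:alpha}, and the last assertion follows from Lemma~\ref{lem:good} and Proposition~\ref{prop:general}. Let $F_0\in S$ with $\{F_0=0\}$ smooth, and let $Y_0$ be its double cover, with class $\alpha_0$. Choose $F_1\in S^\circ(k)$ and put $F_s=F_0+s(F_1-F_0)$ for $s\in\mathbb A^1$. Let $R$ be the strict henselization of $\mathbb A^1$ at $s=0$, a ring of the kind considered above, and let $\mathcal Y$ be the double cover of $\mathbb P^n_R$ defined by $F_s$. The pencil meets the open set $S^\circ$ at $s=1$, so its generic point lies in $S^\circ$, and $F_s$ is good over $\bar K$. The scheme $\mathcal Y$ is finite and flat over $\mathbb P^n_R$ and both its geometric fibers are smooth, so it is smooth and proper over $R$.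

By proper base change, $\alpha_0$ lifts uniquely to $\tilde\alpha\in\varprojlim_\nu H^{n+1}(\mathcal Y,\Lambda_\nu)$, and $2\tilde\alpha=H^{m+1}$ because this holds on $\mathcal Y_0=Y_0$. Restricting to $\mathcal Y_{\bar K}$ and using the uniqueness in Proposition~\ref{prop:alpha}, we see that $\tilde\alpha|_{\mathcal Y_{\bar K}}$ is the class $\alpha$ of $\mathcal Y_{\bar K}$. It has coniveau $\ge2$ by Proposition~\ref{prop:general}, so $\alpha_0$ has coniveau $\ge2$ by Lemma~\ref{lem:special}.
\end{proof}

\section{The Lefschetz theorem for lines}\label{sec:lefschetz}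

We prove Theorem~\ref{thm:lines}. Here $n\ge2$, $\delta\ge1$ and $F\in S$ are arbitrary, $B=B_F$, and coefficients are in $\Lambda$.

\subsection{Reduction to a vanishing statement}
Recall from Section~\ref{sec:general} that $B\subset Q^\circ$ is the zero locus in $Q$ of $z^2+t^2F$. Let $\Lambda^\circ$ be the constant sheaf on $Q^\circ$ extended by zero to $Q$. We also write $\Lambda^\circ$ for its pullback to any variety $X$ over $Q$; it is the extension by zero from $X\cap\{t\ne0\}$ and sits in an exact sequence $0\to\Lambda^\circ\to\Lambda\to\Lambda_{\{t=0\}}\to0$. We shall prove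
\begin{equation}\label{eq:vanishing}
H^i(Q\setminus B,\Lambda^\circ)=0\quad\text{for } i>c:=2n+2\delta-1+\max(n,\delta).
\end{equation}
This suffices: apply Lemma~\ref{lem:criterion} to $\overline M=Q$ and $M=Q^\circ$, with $\mu=2n-1+\delta$. Then $2\mu-c-1=2n-2-\max(n,\delta)=N$, and $H^j(Q^\circ)=H^j(G)$ by (F3).

In Section~\ref{sec:alpha} the complement was affine and the proof ended here. Now $B$ has high codimension. The plan is to replace $Q\setminus B$ by the complement of a hypersurface in a larger space, and to fiber that complement over an affine space in two stages. The fibers of the first stage are complements of quadrics, those of the second are points or projective spaces, and Artin vanishing on the base, fed with the cohomology of the fibers, gives \eqref{eq:vanishing}.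

\subsection{From a vector bundle to a hypersurface}
A vector of $C_L$ is nonzero when some linear form does not kill it, so we add the linear form as a variable. Let $P=\mathbb P_G(C^\vee)$, with points $(L,[\varphi])$, $0\ne\varphi\in C_L^\vee$, and write $\varphi(F)$ for $\varphi(F|_L)$. Let $\Pi=Q\times_GP$ and
\[
W=\{\varphi(z^2+t^2F)\ne0\}\subset\Pi .
\]
The projection $u:W\to Q$ has image $Q\setminus B$. Over $Q\setminus B$ the section $z^2+t^2F$ vanishes nowhere, so locally it is the first vector of a frame of $C$, and $W$ is the product with the complement $\mathbb A^{2\delta}$ of a hyperplane in $\mathbb P^{2\delta}$. By (F3),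
\begin{equation}\label{eq:step1}
H^i(Q\setminus B,\Lambda^\circ)=H^i(W,\Lambda^\circ).
\end{equation}

The variety $W$ is not affine. For $0\neq v\in V$ let $\mathrm{ev}_v$ be the linear form $f\mapsto f(v)$ on $S$, or on $C_L$ if $v\in L$. If $\lambda\in V^\vee$ and $\lambda(v)=1$, then $L\mapsto(L,[\lambda^\delta|_L:0],[\mathrm{ev}_v])$ embeds $\{L\ni v\}\simeq\mathbb P^{n-1}$ in $W$. These evaluation forms will be responsible for the $n$ in $\max(n,\delta)$.

\subsection{Making the base affine}
The linear form $\varphi$ defines a point of $\mathbb P(S^\vee)$. To land in an affine space we remove the hyperplane $\varphi(F)=0$. This is free of charge: where $\varphi(F)=0$ the condition that defines $W$ does not involve $t$, and $\Lambda^\circ$ has no cohomology along the lines on which only $t$ varies.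

Let $W_F=W\cap\{\varphi(F)\ne0\}$ and $W_0=W\setminus W_F=\{\varphi(F)=0,\ \varphi(z^2)\ne0\}$. We claim that
\begin{equation}\label{eq:step2}
H^i(W,\Lambda^\circ)=H^i(W_F,\Lambda^\circ).
\end{equation}
By the exact sequence of cohomology with supports it suffices to show that $H^*_{W_0}(W,\Lambda^\circ)=0$. Let $W^\flat=\{\varphi(z^2)\ne0\}\subset\Pi$. Then $W_0=W^\flat\cap\{\varphi(F)=0\}$ is closed in $W^\flat$ as well as in $W$, and $W\cap W^\flat$ is an open neighborhood of $W_0$ in both. By excision, $H^*_{W_0}(W,\Lambda^\circ)=H^*_{W_0}(W^\flat,\Lambda^\circ)$.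

On $W^\flat$ we have $z\ne0$. Let $W^\flat_\infty=W^\flat\cap\{t=0\}$. The map $\tau:W^\flat\to W^\flat_\infty$ sending $[z:t]$ to $[z:0]$ and fixing $L$ and $[\varphi]$ is a line bundle with fiber coordinate $t$ and zero section $\{t=0\}$. Both $R\tau_*\Lambda$, by (F3), and $R\tau_*\Lambda_{\{t=0\}}$ equal $\Lambda$, and the map between them is the identity; so $R\tau_*\Lambda^\circ=0$. Finally $W_0=\tau^{-1}(J)$ with $J=W^\flat_\infty\cap\{\varphi(F)=0\}$, so
\[
H^*_{W_0}(W^\flat,\Lambda^\circ)=H^*_J(W^\flat_\infty,R\tau_*\Lambda^\circ)=0 .
\]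
This proves \eqref{eq:step2}.

A point of $P$ with $\varphi(F)\ne0$ has a unique representative with $\varphi(F)=1$. So the open set $\{\varphi(F)\ne0\}\subset P$ is identified with
\[
T=\{(L,\varphi):\varphi\in C_L^\vee,\ \varphi(F)=1\},
\]
which is smooth of dimension $2n-2+2\delta$, or empty. With $\Pi_T=Q\times_GT$ we have
\[
W_F=\Pi_T\setminus\Theta,\qquad\Theta=\{\theta=0\},\qquad\theta=\varphi(z^2)+t^2 .
\]
Let $\kappa:W_F\to\Pi_T$ be the inclusion, $\bar g:\Pi_T\to T$ the projection, and $\mathcal K=R\bar g_*R\kappa_*\Lambda^\circ$, so that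
\begin{equation}\label{eq:step3}
H^i(W_F,\Lambda^\circ)=H^i(T,\mathcal K).
\end{equation}

\subsection{The stalks of $\mathcal K$: affine quadrics}
For $\varphi\in C_L^\vee$ let $q_\varphi(z)=\varphi(z^2)$, a quadratic form on $A_L$. If $\varphi\ne0$ then $q_\varphi\ne0$: squares span $C_L$, because $4yy'=(y+y')^2-(y-y')^2$ and products $yy'$ of elements of $A_L$ span.

\begin{proposition}\label{prop:stalks}
Let $x=(L,\varphi)\in T(k)$ and $r=\operatorname{rk}q_\varphi$, so $1\le r\le\delta+1$. Then the stalk $\mathcal K_x$ has cohomology only in degree $2\delta+2-r$.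
\end{proposition}

The map $\bar g\kappa$ is not proper, so we must show that $R\kappa_*\Lambda^\circ$ can be computed on fibers. This is a matter of transversality.

\begin{lemma}\label{lem:P}
Let $\Delta$ be a smooth divisor in a smooth variety $M$, let $i':M'\to M$ be a smooth closed subvariety such that the scheme $\Delta'=\Delta\cap M'$ is a smooth divisor in $M'$, and let $\kappa:M\setminus\Delta\to M$, $\kappa':M'\setminus\Delta'\to M'$, $e:M\setminus M'\to M$ be the inclusions.
\begin{itemize}
\item[(i)] The base change map $(R\kappa_*\Lambda)|_{M'}\to R\kappa'_*\Lambda$ is an isomorphism.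
\item[(ii)] $R\kappa_*\kappa^*e_!\Lambda\simeq e_!e^*R\kappa_*\Lambda$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) By (F6) only $R^0$ and $R^1$ are nonzero. On $R^0$ the map is the identity of $\Lambda$. A local equation $f$ of $\Delta$ restricts to a local equation of $\Delta'$, so on $R^1$ the generator $[f]$ goes to the generator $[f|_{M'}]$.

(ii) Apply $R\kappa_*\kappa^*$ to $0\to e_!\Lambda\to\Lambda\to i'_*\Lambda\to0$. The resulting triangle is $R\kappa_*\kappa^*e_!\Lambda\to R\kappa_*\Lambda\to i'_*R\kappa'_*\Lambda$, and by (i) its second map becomes an isomorphism on $M'$. So $R\kappa_*\kappa^*e_!\Lambda$ restricts to zero on $M'$, and is therefore $e_!$ of its restriction to $M\setminus M'$, which is $e^*R\kappa_*\Lambda$.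
\end{proof}

For a nonempty variety $X$ let $\tilde H^0(X)$ be the cokernel of $\Lambda\to H^0(X)$, and $\tilde H^s(X)=H^s(X)$ for $s\ne0$. An affine quadric has the cohomology of a sphere.

\begin{lemma}\label{lem:Q}
For $r\ge1$ let $X_r=\{x_1^2+\dots+x_r^2=-1\}\subset\mathbb A^r$. Then $\tilde H^s(X_r)$ is $\Lambda$ for $s=r-1$ and $0$ otherwise.
\end{lemma}

\begin{proof}
The variety $X_1$ is two points, and $X_2\simeq\{uv=-1\}\simeq\mathbb G_m$. For $r\ge3$ write $X_r=\{uv=-1-x_3^2-\dots-x_r^2\}$. The open set $\{u\ne0\}$ is $\mathbb G_m\times\mathbb A^{r-2}$, as $v$ is determined, and $\{u=0\}\simeq X_{r-2}\times\mathbb A^1$ is a smooth divisor with equation $u$. By (F3) the Gysin sequence reads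
\[
H^{s-2}(X_{r-2})\to H^s(X_r)\to H^s(\mathbb G_m)\to H^{s-1}(X_{r-2})\to H^{s+1}(X_r).
\]
For $s=0$ it gives $\tilde H^0(X_r)=0$. The map $H^1(\mathbb G_m)=\Lambda[u]\to H^0(X_{r-2})$ sends $[u]$ to $1$, so it is injective with cokernel $\tilde H^0(X_{r-2})$; as $H^2(\mathbb G_m)=0$, we get $H^1(X_r)=0$ and $H^2(X_r)=\tilde H^0(X_{r-2})$. For $s\ge3$, $H^s(X_r)=H^{s-2}(X_{r-2})$. So $\tilde H^s(X_r)=\tilde H^{s-2}(X_{r-2})$ for all $s$, and induction concludes.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:stalks}]
The fiber of $\Theta$ over $x$ is the quadric $\{q_\varphi(z)+t^2=0\}$ in $\mathbb P(A_L\oplus k)$, which is singular at the points $[z:0]$ with $z\in\ker q_\varphi$. So Lemma~\ref{lem:P}(i) cannot be applied to the fibers of $\bar g$ near $D_T=\{t=0\}\subset\Pi_T$. We first use part (ii) to show that $R\kappa_*\Lambda^\circ$ vanishes along $D_T$; this needs smoothness only in the total space, where $\varphi$ may move. Two computations are required.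

(a) At a point of $\Theta$ with $t=1$ we have $\varphi(z^2)=-1$. With $L$ and $\varphi$ fixed, the derivative of $\theta$ in the direction $z\in A_L$ is $2\varphi(z^2)=-2\ne0$.

(b) At a point of $\Theta$ with $t=0$ we have $z\ne0$ and $\varphi(z^2)=0$. Move only $\varphi$, in a direction $\dot\varphi\in C_L^\vee$ with $\dot\varphi(F)=0$. This direction is tangent to $D_T$, and the derivative of $\theta$ is $\dot\varphi(z^2)$. If it vanished for all such $\dot\varphi$, then $z^2=aF|_L$ for some $a\in k$, so $0=\varphi(z^2)=a\,\varphi(F)=a$ and $z^2=0$, which is false. So $d\theta|_{D_T}\ne0$.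

By (a) and (b), $\Theta$ is a smooth divisor in $\Pi_T$, and by (b), $\Theta\cap D_T$ is a smooth divisor in $D_T$. Lemma~\ref{lem:P}(ii), with $M=\Pi_T$, $\Delta=\Theta$, $M'=D_T$, shows that $R\kappa_*\Lambda^\circ$ is the extension by zero of $R\kappa^\circ_*\Lambda$, where $\kappa^\circ$ is the inclusion of $W_F\setminus D_T$ in $\Pi_T\setminus D_T$. The fiber of $\Pi_T\setminus D_T$ over $x$ is the affine space $A_L$, and it meets $\Theta$ in $X_\varphi=\{q_\varphi(z)=-1\}$, a smooth divisor in $A_L$ by (a). Let $\kappa_x:A_L\setminus X_\varphi\to A_L$. Proper base change for $\bar g$, Lemma~\ref{lem:P}(i) with $M=\Pi_T\setminus D_T$ and $M'=A_L$, and duality on $A_L$ give in turn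
\[
\mathcal H^i(\mathcal K)_x=H^i_c\bigl(A_L,(R\kappa^\circ_*\Lambda)|_{A_L}\bigr)=H^i_c(A_L,R\kappa_{x*}\Lambda)\simeq H^{2\delta+2-i}(A_L,\kappa_{x!}\Lambda)^\vee .
\]
Diagonalizing $q_\varphi$ gives $X_\varphi\simeq X_r\times\mathbb A^{\delta+1-r}$, which is nonempty as $r\ge1$. Since $H^*(A_L)=\Lambda$ in degree $0$, the sequence of $0\to\kappa_{x!}\Lambda\to\Lambda\to\Lambda_{X_\varphi}\to0$ yields $H^s(A_L,\kappa_{x!}\Lambda)=\tilde H^{s-1}(X_r)$. By Lemma~\ref{lem:Q} this is nonzero only for $s=r$, that is, for $i=2\delta+2-r$.
\end{proof}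

\subsection{The loci of low rank}
Each drop in the rank of $q_\varphi$ raises the degree of $\mathcal K_x$ by one. This is harmless only if the dimension of the locus drops at least as fast. The forms $\mathrm{ev}_{v_1}+\dots+\mathrm{ev}_{v_r}$ with $v_i\in L$ depend on $2r$ parameters and have $q_\varphi(z)=\sum z(v_i)^2$ of rank $\le r$, which suggests the following bound.

\begin{lemma}\label{lem:R}
For $1\le r\le\delta$, the set $\{\varphi\in C_L^\vee:\operatorname{rk}q_\varphi=r\}$ has dimension $\le2r$.
\end{lemma}

\begin{proof}
Let $R_f=\operatorname{Sym}^fL^\vee$, of dimension $f+1$. We show that if $\operatorname{rk}q_\varphi=r$, then $\varphi$ kills $yR_{2\delta-r}$ for some nonzero $y\in R_r$. This gives the bound: for fixed $[y]\in\mathbb P(R_r)=\mathbb P^r$ the subspace $yR_{2\delta-r}\subset C_L$ has dimension $2\delta-r+1$, so the forms that kill it make up a vector space of dimension $r$, and these spaces form a vector bundle over $\mathbb P^r$ with total space of dimension $2r$.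

For $0\le f\le2\delta$ let $I_f=\{y\in R_f:\varphi(yR_{2\delta-f})=0\}$ and $\eta(f)=\dim R_f/I_f$. This is the rank of the pairing $R_f\times R_{2\delta-f}\to k$, $(y,y')\mapsto\varphi(yy')$, so $\eta(f)=\eta(2\delta-f)$ and $\eta(\delta)=r$. Since $r\le\delta<\dim R_\delta$, we have $I_\delta\ne0$; since $r\ge1$, we have $\varphi\neq0$ and $I_0=0$. Let $e$ be minimal with $I_e\ne0$, so $1\le e\le\delta$. Then $\eta(e-1)=\dim R_{e-1}=e$ and $\eta(e)\le\dim R_e-1=e$. We must show that $e=r$.

If $U\subset R_f$ is a nonzero subspace, then $\dim R_1U\ge\dim U+1$. Indeed, let $x_0,x_1$ be a basis of $R_1$ and let $y\in U$ be a nonzero element with the smallest order of divisibility by $x_0$; then $x_1y\notin x_0U$, and $\dim x_0U=\dim U$. Since $R_1I_f\subset I_{f+1}$, we get by induction $I_f\neq0$ and $\dim I_{f+1}\ge\dim I_f+1$, that is, $\eta(f+1)\le\eta(f)$, for $e\le f<2\delta$. So $\eta$ is nonincreasing on $[e-1,2\delta]$. As $e-1\le\delta\le2\delta-e+1\le 2\delta$ and $\eta(2\delta-e+1)=\eta(e-1)=e$, we conclude that $r=\eta(\delta)=e$.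
\end{proof}

\subsection{Artin vanishing on the base}
Let $T'=\{\varphi\in S^\vee:\varphi(F)=1\}$, an affine space, empty if $F=0$. Since $S\to C_L$ is surjective, $C^\vee$ is a subbundle of $G\times S^\vee$ and $T$ is closed in $G\times T'$. So the projection $\rho:T\to T'$ is proper, and there is a spectral sequence
\[
H^a(T',R^b\rho_*\mathcal K)\Rightarrow H^{a+b}(T,\mathcal K)
\]
with $R^b\rho_*\mathcal K$ constructible by (F1). Let $T'_b=\{\varphi\in T'(k):(R^b\rho_*\mathcal K)_\varphi\ne0\}$. By Artin vanishing and \eqref{eq:step1}, \eqref{eq:step2}, \eqref{eq:step3}, the vanishing \eqref{eq:vanishing} follows once we show that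
\begin{equation}\label{eq:count}
\dim T'_b+b\le 2n+2\delta-1+\max(n,\delta)\quad\text{whenever } T'_b\ne\emptyset .
\end{equation}
By (F2), $(R^b\rho_*\mathcal K)_\varphi=H^b(\rho^{-1}(\varphi),\mathcal K)$.

\emph{The fibers of $\rho$.} The fiber over $\varphi$ is the set of $L$ such that $\varphi$ kills $I_L=\ker(S\to C_L)$. Suppose that it contains $L\ne L'$. Take a basis $e_0,\dots,e_n$ of $V$, with dual coordinates $x_i$, such that $L$ and $L'$ are each spanned by two basis vectors. A monomial of degree $2\delta$ lies in $I_L$ as soon as it involves some $x_i$ with $e_i\notin L$, and likewise for $L'$. If $L\cap L'=0$, every monomial lies in $I_L$ or $I_{L'}$, so $\varphi=0$, which is impossible in $T'$. If $L\cap L'=ke_0$, every monomial other than $x_0^{2\delta}$ does, so $\varphi=a\,\mathrm{ev}_{e_0}$ with $a\neq0$, and $\varphi=\mathrm{ev}_v$ for $v=a^{1/2\delta}e_0$. Conversely, $\mathrm{ev}_v$ kills $I_L$ if $v\in L$, and does not if $v\notin L$: take $\lambda^{2\delta}$ for a linear form $\lambda$ that vanishes on $L$ but not at $v$. So the fiber over $\mathrm{ev}_v$ is $\{L\ni v\}\simeq\mathbb P^{n-1}$,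 and every other fiber has at most one point.

\emph{Evaluation forms.} The forms $\mathrm{ev}_v\in T'$ are the image of the hypersurface $\{F=1\}\subset V$, so they have dimension $\le n$. At every point of the fiber over $\varphi=\mathrm{ev}_v$, the form $q_\varphi(z)=z(v)^2$ has rank $1$. By Proposition~\ref{prop:stalks}, $\mathcal K$ restricts on this fiber to a constructible sheaf placed in degree $2\delta+1$, so by (F4) only $b\le(2\delta+1)+2(n-1)$ can contribute.

\emph{Other forms.} If the fiber is one point $(L,\varphi)$ with $\operatorname{rk}q_\varphi=r$, only $b=2\delta+2-r$ contributes. Let $T_r\subset T$ be the locus of rank $r$. For $r=\delta+1$ we use $\dim T_r\le\dim T$. For $r\le\delta$, the locus of rank $r$ in the total space of $C^\vee$ has dimension $\le(2n-2)+2r$ by Lemma~\ref{lem:R}, and $(\lambda,L,\varphi)\mapsto(L,\lambda\varphi)$ maps $\mathbb G_m\times T_r$ to it injectively, since $\lambda$ is the value of $\lambda\varphi$ at $F$. So $\dim T_r\le 2n-3+2r$.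

The three cases give:
\[
\begin{array}{l|c|c|c}
\text{locus in }T'&\text{dimension}\le&b&\text{dimension}+b\le\\ \hline
\varphi=\mathrm{ev}_v&n&\le2n+2\delta-1&2n+2\delta-1+n\\
\text{other, } r=\delta+1&2n-2+2\delta&\delta+1&2n+2\delta-1+\delta\\
\text{other, } 1\le r\le\delta&2n-3+2r&2\delta+2-r&2n+2\delta-1+r
\end{array}
\]
For each $b$, the set $T'_b$ is contained in the union of the loci whose row allows $b$, and every entry of the last column is at most $2n+2\delta-1+\max(n,\delta)$. This proves \eqref{eq:count}, hence \eqref{eq:vanishing} and Theorem~\ref{thm:lines}. \qed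

\begin{example}\label{ex:quadric}
Let $n=2$, $\delta=1$, and let $F$ be a nondegenerate quadratic form. Then $Y\subset\mathbb P^3$ is a smooth quadric surface and $B$ parametrizes its lines, so $B$ is the disjoint union of two copies of $\mathbb P^1$, one for each ruling. Here $N=0$, while the expected dimension is $2n-2-\delta=1$. The map $H^0(G,\Lambda)\to H^0(B,\Lambda)$ is injective but not surjective, so $\max(n,\delta)$ cannot be replaced by $\delta$ in Theorem~\ref{thm:lines}. The table locates the cause. The nonzero cokernel embeds in $H^1(Q^\circ,\iota_!\Lambda)$, where $\iota:Q^\circ\setminus B\to Q^\circ$, and as $\dim Q=4$ this group is dual to $H^7(Q\setminus B,\Lambda^\circ)$ by Lemma~\ref{lem:criterion}. The last column reads $7,6,6$, so only the evaluation forms reach degree $7$.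
\end{example}

\begin{thebibliography}{9}

\bibitem{Benoist}
Olivier Benoist, \emph{On Hilbert's 17th problem in low degree}, arXiv:1602.07330 (2016).

\bibitem{SGA4}
SGA 4.

\bibitem{SGA4h}
SGA 4$\frac12$.

\end{thebibliography}
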